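# Folding a hypertree: which hypergraphs have chromatic threshold zero

Throughout, $r\ge 3$ and all hypergraphs are finite and $r$-uniform, unless another uniformity is named. We write $[m]=\{1,\dots,m\}$.

## 1. The guess: threshold zero means unifoliate $r$-partite

Take a hypergraph $F$ and look at the hypergraphs $H$ that contain no copy of $F$. If such an $H$ is also dense at every vertex, must its chromatic number be bounded? For some $F$ the answer is yes however small the density is, as long as it is a positive constant. We want to know which $F$ these are. The problem comes from József Balogh and John Lenz, "Hypergraphs with Zero Chromatic Threshold", arXiv:1307.7363 (2013), and it is posed with a candidate answer: $F$ should be *unifoliate $r$-partite*. That is the answer one would first guess from the two facts below. We begin with the precise terms.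

A hypergraph $H$ is *$F$-free* if it contains no copy of $F$ as a (not necessarily induced) subhypergraph. The *chromatic number* $\chi(H)$ is the least number of colors in a vertex coloring with no monochromatic edge. We write $H[U]$ for the hypergraph on $U$ whose edges are the edges of $H$ contained in $U$. A hypergraph is *$r$-partite* if its vertices can be split into $r$ parts so that every edge has exactly one vertex in each part.

**Definition (chromatic threshold).** The chromatic threshold of the family of $F$-free hypergraphs is the infimum of all reals $c\ge 0$ such that the $F$-free hypergraphs $H$ with minimum degree at least $c\binom{|V(H)|}{r-1}$ have bounded chromatic number.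

If $F$ is a single edge, for instance, $F$-free means edgeless, the chromatic number is at most $1$, and the threshold is $0$.

**Definition (hypertree).** A hypertree is a connected hypergraph whose edges can be ordered $e_1,\dots,e_m$ so that $|e_i\cap(e_1\cup\dots\cup e_{i-1})|=1$ for $2\le i\le m$. A single vertex without edges is also a hypertree.

For $r=3$, the edges $123,\,345,\,567$ form a hypertree. The edges $123,\,345,\,561$ do not: they pairwise meet in three different vertices, so whichever comes last meets the union of the others in two vertices. We use two easy facts. Two edges of a hypertree share at most one vertex (compare the later one with the union of its predecessors). And every hypertree has a map to $[r]$ that is injective on every edge: color $e_1$ bijectively; each later edge has exactly one vertex already colored, and its other $r-1$ vertices get the remaining $r-1$ colors. In particular every hyperforest (a hypergraph all of whose components are hypertrees) is $r$-partite.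

**Definition (unifoliate $r$-partite).** $F$ is unifoliate $r$-partite if there is a partition $V(F)=V_1\cup\dots\cup V_r$, called a witnessing partition, such that

(i) every edge is either contained in $V_1$ or has exactly one vertex in each $V_i$; edges of the second kind are called *cross-edges*;

(ii) every component of $F[V_1]$ is a hypertree;

(iii) for every edge $E$ of $F[V_1]$, lying in the component $T$ say, there are no distinct $x,y\in E$ and cross-edges $E_1,\dots,E_\ell\subseteq V(T)\cup V_2\cup\dots\cup V_r$ with $x\in E_1$, $y\in E_\ell$ and $E_i\cap E_{i+1}\ne\emptyset$ for $1\le i\le \ell-1$.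

**Definition (strong unifoliate $r$-partite).** $F$ is strong unifoliate $r$-partite if it has a witnessing partition for which, in addition, there are no distinct $x,y\in V_1$ in the same component of $F[V_1]$ and cross-edges $E_1,\dots,E_\ell$ with $x\in E_1$, $y\in E_\ell$ and $E_i\cap E_{i+1}\cap(V_2\cup\dots\cup V_r)\neq\emptyset$ for $1\le i\le \ell-1$.

We allow empty parts. If $F$ has an edge this changes nothing, either here or in the definition of "foldable" in Section 3. If there is a cross-edge, all parts are non-empty. If there is none, all edges lie in $V_1$ and $F$ is a hyperforest, hence $r$-partite; take an $r$-partition in which every edge is a cross-edge. Its parts are non-empty, $F[V_1]$ has no edge, and conditions (i)–(iii) and the strong condition hold trivially.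

Two facts come with the problem. *Fact A*: if $F$ is strong unifoliate $r$-partite, the threshold is zero. *Fact B*: if $F$ is not unifoliate $r$-partite, the threshold is at least $(r-1)!\,r^{-2r+2}$. They frame the guess: *the threshold is zero if and only if $F$ is unifoliate $r$-partite.* Fact B is the "only if" half. We shall not use either fact in a proof.

## 2. Hypergraphs on which the guess survives

**Lemma 2.1.** Let $V$ be a finite set, $f:V^t\to[0,1]$, and let $V_1,\dots,V_t$ be disjoint non-empty sets with $|V_k|=m_k$. Let $\omega:V_1\cup\dots\cup V_t\to V$ be uniformly random. Then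
$$\mathbb E\prod_{(u_1,\dots,u_t)\in V_1\times\dots\times V_t} f(\omega(u_1),\dots,\omega(u_t))\ \ge\ \big(\mathbb E f\big)^{m_1\cdots m_t},$$
where $\mathbb E f$ is the average of $f$ over $V^t$.

*Proof.* Replace the variables by copies one at a time. Fix all variables except the first. The product over $m_1$ independent copies of $v_1$ has conditional expectation $(\mathbb E_{v_1}f)^{m_1}$; averaging over the other variables and using Jensen's inequality for $t\mapsto t^{m_1}$, we get at least $(\mathbb Ef)^{m_1}$. Now regard the block of $m_1$ copies as one variable and do the same with $v_2$; the lower bound is raised to the power $m_2$. Continue up to $v_t$. $\square$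

**Density count.** Let $\delta(H)\ge c\binom n{r-1}$, $n=|V(H)|\ge 2r^2$, and fix a vertex $w$. The fraction of tuples $(v_2,\dots,v_r)\in V(H)^{r-1}$ with $\{w,v_2,\dots,v_r\}\in E(H)$ is
$$\frac{(r-1)!\deg(w)}{n^{r-1}}\ \ge\ c\prod_{i=0}^{r-2}\Big(1-\frac in\Big)\ \ge\ c\Big(1-\frac{r^2}{2n}\Big)\ \ge\ \frac c2. \tag{1}$$

**$r$-partite $F$.** Such an $F$ is unifoliate, with no edges in $V_1$, and the guess is right for it. Let $F$ have an edge and parts $V_1,\dots,V_r$, and let $\omega:V(F)\to V(H)$ be random. By (1), averaged over $w$, a random $r$-tuple of vertices of $H$ is an edge with probability at least $c/2$. By Lemma 2.1 all transversal $r$-sets of $F$ go to edges with probability at least $(c/2)^{|V_1|\cdots|V_r|}$. The probability that $\omega$ is not injective is at most $|V(F)|^2/n$. For $n$ large the first number is bigger, so $F\subset H$. Hence $F$-free $H$ with $\delta(H)\ge c\binom n{r-1}$ have boundedly many vertices, and the threshold is $0$.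

**An eight-vertex example.** Let $r=3$, with edges $a_1a_2a_3$, $a_1b_1c_1$, $a_2b_2c_2$, $a_4b_1c_2$, $a_4b_2c_1$. With $V_1=\{a_1,a_2,a_3,a_4\}$, $V_2=\{b_1,b_2\}$, $V_3=\{c_1,c_2\}$ it is unifoliate: the only non-trivial component of $F[V_1]$ is the edge $a_1a_2a_3$, the cross-edges whose $V_1$-vertex is in it are $a_1b_1c_1$ and $a_2b_2c_2$, and they are disjoint. It is not strong unifoliate, so neither Fact A nor Fact B decides it. To see this, let $V_1,V_2,V_3$ be any witnessing partition.

* Not all edges are cross-edges. Otherwise $\{b_1,c_2\}$ and $\{b_2,c_1\}$ both occupy the two parts that avoid $a_4$. If $b_1,b_2$ are in different parts, then $c_1$ is in the part of $b_1$, contradicting $a_1b_1c_1$. If they are in the same part, so are $c_1,c_2$, hence so are $a_1,a_2$, contradicting $a_1a_2a_3$.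
* $a_1b_1c_1\not\subset V_1$. Suppose it is inside. If $a_4\in V_1$, then $a_4b_1c_2$ and $a_4b_2c_1$ have two vertices in $V_1$, so they lie in $V_1$; the three edges pairwise meet in the different vertices $b_1,c_1,a_4$, impossible in a hypertree. If $a_4\notin V_1$, then $a_4b_1c_2$ and $a_4b_2c_1$ are cross-edges with $b_1,c_1\in V_1$, so $c_2$ and $b_2$ both lie in the part other than $V_1$ and the part of $a_4$; then $a_2b_2c_2$ violates (i). Exchanging the indices $1$ and $2$ is a symmetry, so also $a_2b_2c_2\not\subset V_1$.
* If $a_4b_1c_2\subset V_1$, then $a_1b_1c_1$ and $a_2b_2c_2$ are cross-edges, so $a_1,c_1,a_2,b_2\notin V_1$ and $a_4b_2c_1$ is a cross-edge. The cross-edges $a_1b_1c_1\ni b_1$ and $a_4b_2c_1\ni a_4$ meet in $c_1\notin V_1$, and $b_1,a_4$ are in one component: the strong condition fails. By symmetry the same holds if $a_4b_2c_1\subset V_1$.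
* If only $a_1a_2a_3$ lies in $V_1$, then $b_1,c_1,b_2,c_2\notin V_1$, and the cross-edges $a_1b_1c_1,\ a_4b_1c_2,\ a_2b_2c_2$ meet consecutively in $b_1$ and $c_2$ and join $a_1$ to $a_2$: the strong condition fails.

Theorem 2 below will show that this hypergraph has threshold zero, so the guess passes here too.

## 3. Labels on a hypertree, and how a proof of the guess breaks

Let $V_1,\dots,V_r$ satisfy (i) and (ii), put $B=V_2\cup\dots\cup V_r$, and let $T$ be a component of $F[V_1]$. For $x,y\in V(T)$ write $x\sim y$ if there are cross-edges $E\ni x$, $E'\ni y$ with $E\cap E'\cap B\neq\emptyset$, and let $\approx$ be the equivalence relation on $V(T)$ generated by $\sim$.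

**Condition (iii) in terms of $\approx$.** *Condition (iii) holds if and only if no edge of any component $T$ contains two distinct $\approx$-equivalent vertices.* Given a chain as in (iii), let $x_i$ be the $V_1$-vertex of $E_i$; it lies in $V(T)$, and $x_1=x$, $x_\ell=y$. Consecutive edges share either a vertex of $V_1$, and then $x_i=x_{i+1}$, or a vertex of $B$, and then $x_i\sim x_{i+1}$. So $x\approx y$. Conversely, if $x=z_0\sim z_1\sim\dots\sim z_m=y$ is witnessed by pairs $E_i\ni z_{i-1}$, $E_i'\ni z_i$, then $E_1,E_1',E_2,E_2',\dots,E_m,E'_m$ is a chain as in (iii), since $z_i\in E_i'\cap E_{i+1}$.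

So (iii) says that identifying equivalent vertices of $T$ does not collapse any edge: the quotient $T/{\approx}$ is again $r$-uniform.

**An attempt to prove the guess.** Let $F$ be unifoliate and let $H$ have $\delta(H)\ge c\binom{n}{r-1}$ and huge chromatic number. Send $B$ to $V(H)$ by a random map $\omega$. For a class $\kappa$ of $\approx$ on $V(T)$ let $U_\kappa\subset B$ be the set of vertices lying in a cross-edge through a vertex of $\kappa$. By the definition of $\sim$, different classes have disjoint sets $U_\kappa$. Say that $w\in V(H)$ *can play* $\kappa$ if $\{w,\omega(u_2),\dots,\omega(u_r)\}\in E(H)$ for all $u_k\in V_k\cap U_\kappa$. To complete a copy of $F$ we must embed each $T$ into $H$ so that every vertex goes to one that can play its class. Since $T$ is a hypertree, embed it edge by edge: the next edge hangs on one placed vertex $w$, playing $\kappa$, say, and we need many edges of $H$ through $w$, disjoint apart from $w$, whose other vertices can play the required classes. Call an edge of $H$ with such an assignment of roles a *good tuple*.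

Suppose first that all edges of $T$ carry the same $r$ classes. If some $w$ in the role $\kappa$ does not lie in many good tuples that are disjoint apart from $w$, then a small set $Q\subset V(H)\setminus\{w\}$ meets all good tuples in which $w$ plays $\kappa$. Draw arcs from $w$ to $Q$, throw these tuples away, and repeat. Either at some moment nothing is wrong with the remaining tuples and $T$ embeds greedily, or every good tuple has received an arc in a digraph of bounded out-degree. Such digraphs can be used to color.

Now suppose that the edges of $T$ carry different sets of classes, so that good tuples come in several shapes. For the greedy embedding, $w$ in the role $\kappa$ must lie in many almost disjoint tuples of *each* shape that contains $\kappa$. If this fails for one shape, we must discard every tuple in which $w$ plays $\kappa$, also those of other shapes. But of these there may be many that are disjoint apart from $w$, so no small $Q$ meets them, and they are discarded without an arc. This is the point where the argument stops.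

It does not stop if the classes can be merged into $r$ colors so that every edge of $T$ sees all $r$ colors: there is then one shape only, and the sets $U$ stay disjoint after merging. In terms of the quotient, this asks that $T/{\approx}$ be $r$-partite. We give this property a name.

**Definition (foldable).** $F$ is foldable if there is a partition $V(F)=V_1\cup\dots\cup V_r$ satisfying (i), (ii) and

(iii\*) for every component $T$ of $F[V_1]$ there is a map $\varphi_T:V(T)\to[r]$, injective on every edge of $T$, such that whenever cross-edges $E,E'$ satisfy $E\cap E'\cap(V_2\cup\dots\cup V_r)\neq\emptyset$ and $x\in E\cap V(T)$, $y\in E'\cap V(T)$, we have $\varphi_T(x)=\varphi_T(y)$.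

**Lemma 3.1.** Strong unifoliate implies foldable, and foldable implies unifoliate. Moreover, if $F$ has a witnessing partition as in the definition of unifoliate in which every component of $F[V_1]$ has at most two edges, then $F$ is foldable.

*Proof.* If the strong condition holds, its case $\ell=2$ says that $x\sim y$ forces $x=y$. So in (iii\*) we may take any map to $[r]$ injective on the edges of the hypertree $T$. If (iii\*) holds, $\varphi_T$ is constant on $\approx$-classes and injective on edges, so no edge contains two distinct equivalent vertices, which is (iii).

For the last claim let $T$ have edges $e,f$ (a trivial or one-edge component is easier: any $\varphi_T$ injective on the edge works, since classes are singletons on it). Color $e$ bijectively with $[r]$. Each vertex of $f$ equivalent to a vertex of $e$ gets the color of that vertex. The color is well defined because a class meets $e$ at most once, different vertices of $f$ get different colors because a class meets $f$ at most once, and the common vertex of $e$ and $f$ keeps its color. Give the rest of $f$ the remaining colors bijectively. The map is injective on $e$ and $f$ and constant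 on classes. $\square$

The eight-vertex example has only components with at most one edge in $V_1$, so it is foldable. It also shows that, for $r=3$, foldable does not imply strong unifoliate. Finally put
$$c_r=\frac{(r-1)!}{\big(r(r-1)+r^{2-r}\big)^{r-1}} .$$
Since $r^{2-r}<r$, we have $r(r-1)+r^{2-r}<r^2$ and so $c_r>(r-1)!\,r^{-2r+2}$. For $r=3$, $c_3=2/(19/3)^2=18/361$.

**Theorem 1.** For every $r\ge 3$ there is a unifoliate $r$-partite $F_r$ such that the family of $F_r$-free hypergraphs has chromatic threshold at least $c_r>0$.

**Theorem 2.** Let $r\ge3$ and let $F$ be $r$-uniform. The family of $F$-free hypergraphs has chromatic threshold $0$ if and only if $F$ is foldable. If $F$ is not foldable, the threshold is at least $c_r$. In particular, no threshold lies in $(0,c_r)$.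

So the guess is false for every $r\ge3$: its "only if" half is true, its "if" half is not, and foldability is the correct condition. Section 4 completes the attempted argument for foldable $F$. Section 5 gives $F_r$. Sections 6–8 prove the lower bound.

## 4. Foldable hypergraphs have threshold zero

Let $F$ be foldable. If $F$ has no edge, every hypergraph on at least $|V(F)|$ vertices contains $F$, and the threshold is $0$. So let $F$ have an edge, and fix a partition as in (iii\*) with all parts non-empty (Section 1). Fix $c>0$. We show that there are $n_0,C$ depending only on $F$ and $c$ such that every $F$-free $H$ with $n=|V(H)|\ge n_0$ and $\delta(H)\ge c\binom n{r-1}$ has $\chi(H)\le C$. If $n<n_0$, then $\chi(H)\le n_0$ anyway. As $c>0$ is arbitrary, the threshold is $0$.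

**Setup.** Let $B=V_2\cup\dots\cup V_r$ and $M=|V(F)|$, let $T_1,\dots,T_q$ $(q\ge1)$ be the components of $F[V_1]$, and $\varphi_j=\varphi_{T_j}$. For $i\in[r]$ let $U_{j,i}\subset B$ be the set of vertices of $B$ lying in a cross-edge whose $V_1$-vertex is in $\varphi_j^{-1}(i)$. For fixed $j$ the sets $U_{j,1},\dots,U_{j,r}$ are pairwise disjoint: if $b\in U_{j,i}\cap U_{j,i'}$, then two cross-edges through $b$ contain vertices of $T_j$ colored $i$ and $i'$, and (iii\*) gives $i=i'$.

Let $\omega$ be uniform in $\Omega=V(H)^B$. For $w\in V(H)$ define the events

* $S_{j,i}(w)$: $\{w,\omega(u_2),\dots,\omega(u_r)\}\in E(H)$ for all $u_k\in V_k\cap U_{j,i}$, $2\le k\le r$;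
* $S(w)$: the same for all $u_k\in V_k$.

The event $S_{j,i}(w)$ depends only on $\omega|_{U_{j,i}}$, and $S(w)\subset\bigcap_iS_{j,i}(w)$. By (1) and Lemma 2.1, applied to the indicator of $\{w,v_2,\dots,v_r\}\in E(H)$, for $n\ge 2r^2$
$$P(S(w))\ \ge\ \eta:=(c/2)^{|V_2|\cdots|V_r|}. \tag{2}$$

A *$j$-copy for $\omega$* is an injective $\theta:V(T_j)\to V(H)$ that maps edges of $T_j$ to edges of $H$ and satisfies $\omega\in S_{j,\varphi_j(x)}(\theta(x))$ for all $x\in V(T_j)$. Let $\mathcal B_j\subset\Omega$ be the set of those $\omega$ for which there do *not* exist $M$ pairwise vertex-disjoint $j$-copies.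

**Step 1: an $\omega$ outside all $\mathcal B_j$ yields $F$.** The purpose is to see that the $\mathcal B_j$ are the only obstacle. *If $\omega$ is injective and $\omega\notin\bigcup_j\mathcal B_j$, then $F\subset H$.*

Choose $j$-copies $\theta_1,\dots,\theta_q$ one after another, disjoint from $\omega(B)$ and from each other. When $\theta_j$ is chosen, at most $M-1$ vertices are in use, and each of them meets at most one of the $M$ disjoint $j$-copies, so one is free. Map $u\in B$ to $\omega(u)$ and $x\in V(T_j)$ to $\theta_j(x)$. This is injective, and edges inside $V_1$ go to edges. For a cross-edge $\{x,u_2,\dots,u_r\}$ with $x\in V(T_j)$ and $\varphi_j(x)=i$, all $u_k$ lie in $U_{j,i}$, so it goes to an edge because $\omega\in S_{j,i}(\theta_j(x))$.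

**Step 2: for $\omega\in\mathcal B_j$, a sparse digraph meets all good tuples.** This is the peeling argument of Section 3, where it works because there is one shape. Let $T_j$ have an edge. Let $X_j(\omega)$ be the set of ordered tuples $(w_1,\dots,w_r)$ with $\{w_1,\dots,w_r\}\in E(H)$ and $\omega\in S_{j,i}(w_i)$ for all $i$. *If $\omega\in\mathcal B_j$, there is a digraph $\Gamma_\omega$ on $V(H)$ with all out-degrees at most $d:=r^2M+M^2$ such that every tuple in $X_j(\omega)$ contains two vertices $w\ne z$ with an arc $w\to z$.*

Take a maximal family of disjoint $j$-copies. It has fewer than $M$ members, so its vertex set $Z$ has size at most $M^2$, and no $j$-copy avoids $Z$. Add all arcs $w\to z$ with $z\in Z$, $w\neq z$. Every tuple meeting $Z$ now contains an arc. Let $X'$ be the set of tuples of $X_j(\omega)$ that avoid $Z$.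

*Claim.* For every non-empty $X''\subset X'$ there is a pair $(w,i)$ such that $w$ is the $i$-th entry of some tuple of $X''$, but no $M$ tuples of $X''$ with $i$-th entry $w$ are pairwise disjoint apart from $w$.

Suppose not. Let $e_1,\dots,e_m$ be a hypertree ordering of the edges of $T_j$. The map $\varphi_j$ is a bijection from each edge to $[r]$. Map $e_1$ to any tuple of $X''$, the vertex of color $i$ going to the $i$-th entry. If $e_1,\dots,e_{l-1}$ are mapped, $e_l$ meets their union in exactly one vertex $x$, of color $i$, say. Its image $w$ is the $i$-th entry of a tuple of $X''$, so there are $M$ tuples of $X''$ with $i$-th entry $w$, pairwise disjoint apart from $w$. Fewer than $M$ other vertices are in use, so in one of these tuples all entries other than $w$ are unused. Map $e_l$ to it, colors to positions. At the end we have an injective map sending edges to edges, in which every vertex of color $i$ goes to the $i$-th entry of a tuple of $X_j(\omega)$. This is a $j$-copy avoiding $Z$, a contradiction.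

Now peel. While tuples remain, take $(w,i)$ from the claim and a maximal family of remaining tuples with $i$-th entry $w$ that are pairwise disjoint apart from $w$; it has at most $M-1$ members. Let $Q$ be the set of their entries other than $w$, so $|Q|\le(M-1)(r-1)$. By maximality every remaining tuple with $i$-th entry $w$ meets $Q$. Add the arcs $w\to z$, $z\in Q$, and delete all tuples with $i$-th entry $w$. Each pair $(w,i)$ is used at most once, so peeling gives each $w$ at most $r(M-1)(r-1)\le r^2M$ out-arcs. Every tuple is deleted at some moment, and then it contains an arc.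

**Step 3: the bad vertices, and a regular approximation.** Put $\varepsilon=\eta/(2q)$ and $\mathrm{Bad}_j=\{w\in V(H):P(S(w)\cap\mathcal B_j)>\varepsilon\}$. We want a constant $C_j=C_j(F,c)$ with
$$\chi(H[\mathrm{Bad}_j])\le C_j. \tag{3}$$
The present step settles the trivial components. For the others it splits $\mathrm{Bad}_j$ into boundedly many classes whose members are interchangeable.

*$T_j$ is a single vertex $x$.* Let $i=\varphi_j(x)$. A $j$-copy is one vertex $w$ with $\omega\in S_{j,i}(w)$. For $\omega\in\mathcal B_j$ there are fewer than $M$ of them, and $S(w)\subset S_{j,i}(w)$. So $\sum_wP(S(w)\cap\mathcal B_j)\le M$, whence $|\mathrm{Bad}_j|\le M/\varepsilon$, and (3) holds with $C_j=M/\varepsilon$.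

*$T_j$ has an edge.* Put $\Omega_i=V(H)^{U_{j,i}}$. Since the $U_{j,i}$ are disjoint, the restrictions $\omega_i=\omega|_{U_{j,i}}$ are independent and uniform in $\Omega_i$. Whether $\omega\in\mathcal B_j$ depends only on the events $S_{j,i}(w)$, that is, on $(\omega_1,\dots,\omega_r)$. Let $R:\Omega_1\times\dots\times\Omega_r\to\{0,1\}$ be the indicator of $\mathcal B_j$, let $s_i^w:\Omega_i\to\{0,1\}$ be the indicator of $S_{j,i}(w)$, and put
$$\Lambda(w_1,\dots,w_r)=P\Big(\mathcal B_j\cap\bigcap_iS_{j,i}(w_i)\Big)=\mathbb E\Big[R\prod_is_i^{w_i}\Big].$$
For $w\in\mathrm{Bad}_j$ we have $\Lambda(w,\dots,w)\ge P(S(w)\cap\mathcal B_j)>\varepsilon$. We want to go from the diagonal to an edge $\{w_1,\dots,w_r\}$.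

*Weak regularity.* Let $\delta=\varepsilon/8$. There is $R'=\sum_{l=1}^L\lambda_l\prod_i1_{Z_i^l}$ with $L\le\delta^{-2}$, $|\lambda_l|\le1$, $Z_i^l\subset\Omega_i$, such that
$$\Big|\mathbb E\Big[(R-R')\prod_i1_{Z_i}\Big]\Big|\le\delta\qquad\text{for all }Z_i\subset\Omega_i. \tag{4}$$
Start with $D=R$. While some box $Z=\prod_iZ_i$ has $|\lambda|>\delta$, where $\lambda=\mathbb E[D1_Z]$, replace $D$ by $D-\lambda1_Z$. Then
$$\|D-\lambda1_Z\|_2^2=\|D\|_2^2-2\lambda^2+\lambda^2P(Z)\le\|D\|_2^2-\lambda^2,$$
a drop by at least $\delta^2$. As $\|R\|_2^2\le1$, there are at most $\delta^{-2}$ rounds, and $|\lambda|\le\|D\|_2\le1$ in each. At the end $D=R-R'$ satisfies (4).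

*Classes.* Let $\kappa=\varepsilon/(4r(L+1))$. Partition $\mathrm{Bad}_j$ according to the values $\lfloor\mathbb E[s_i^w1_{Z_i^l}]/\kappa\rfloor$, $i\in[r]$, $l\le L$. There are at most $(1+1/\kappa)^{rL}$ classes. Let $w_1,\dots,w_r,w$ lie in one class $\mathcal P$. By independence,
$$\mathbb E\Big[R'\prod_is_i^{w_i}\Big]=\sum_{l=1}^L\lambda_l\prod_{i=1}^r\mathbb E\big[s_i^{w_i}1_{Z_i^l}\big].$$
Replacing each $w_i$ by $w$ changes each factor by at most $\kappa$. The factors lie in $[0,1]$, so each product changes by at most $r\kappa$ and the sum by at most $Lr\kappa\le\varepsilon/4$. Using (4) twice, with the sets whose indicators are $s_i^{w_i}$ and $s_i^w$,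
$$\Lambda(w_1,\dots,w_r)\ \ge\ \Lambda(w,\dots,w)-2\delta-\frac\varepsilon4\ >\ \frac\varepsilon2. \tag{5}$$

**Step 4: coloring a class.** We turn (5) and the random digraphs $\Gamma_\omega$ into one fixed sparse digraph. Let $E=\{w_1,\dots,w_r\}\subset\mathcal P$ be an edge of $H$, ordered arbitrarily. By (5), with probability greater than $\varepsilon/2$ we have $\omega\in\mathcal B_j$ and $(w_1,\dots,w_r)\in X_j(\omega)$, and then $\Gamma_\omega$ has an arc inside $E$ by Step 2. There are fewer than $r^2$ ordered pairs in $E$, so some ordered pair $(w,z)$ of distinct vertices of $E$ satisfies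
$$P\big(\omega\in\mathcal B_j\text{ and }w\to z\text{ in }\Gamma_\omega\big)>\frac{\varepsilon}{2r^2}. \tag{6}$$
Let $\Gamma$ be the digraph of all pairs satisfying (6). For fixed $w$ the sum over $z$ of the left side is at most $d$, because $\Gamma_\omega$ has out-degrees at most $d$. Hence $\Gamma$ has out-degrees at most $\Delta:=2r^2d/\varepsilon$. Every set $U$ of vertices spans at most $\Delta|U|$ arcs, so it has a vertex of degree at most $2\Delta$ in the underlying graph on $U$. The underlying graph is $2\Delta$-degenerate and can be properly colored with at most $2\Delta+1$ colors. Every edge of $H[\mathcal P]$ contains a pair of $\Gamma$, so it is not monochromatic, and $\chi(H[\mathcal P])\le2\Delta+1$. With disjoint palettes for the classes, $\chi(H[\mathrm{Bad}_j])\le(1+1/\kappa)^{rL}(2\Delta+1)$. Since $L\le\delta^{-2}$ and $\varepsilon,\delta$ depend only on $F$ and $c$, this is bounded by a constant $C_j(F,c)$. So (3) holds.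

**Step 5: a vertex that is not bad.** Here the pieces are put together. If $\bigcup_j\mathrm{Bad}_j=V(H)$, then $\chi(H)\le\sum_jC_j$ by (3). Otherwise take $w\notin\bigcup_j\mathrm{Bad}_j$. By (2),
$$P\Big(S(w)\setminus\bigcup_j\mathcal B_j\Big)\ \ge\ \eta-q\cdot\frac\eta{2q}=\frac\eta2,$$
while $P(\omega\text{ not injective})\le|B|^2/n<\eta/2$ for $n\ge n_0$. So some injective $\omega$ lies outside all $\mathcal B_j$, and $F\subset H$ by Step 1, a contradiction. Hence $\chi(H)\le\sum_jC_j$, and the threshold of a foldable $F$ is $0$. $\square$

## 5. A unifoliate hypergraph whose quotient is the complete $r$-graph on $r+1$ points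

To be unifoliate but not foldable, $F$ needs a tree component whose quotient is $r$-uniform but not $r$-partite. The complete $r$-graph on $r+1$ points is such a quotient: two of its points would get the same color, and they lie in a common edge. By Lemma 3.1, components with at most two edges would not do.

**Construction.** Let $S_i=[r+1]\setminus\{i\}$ for $1\le i\le r+1$. Let $T$ be a hypertree with edges $e_1,\dots,e_{r+1}$, where the vertices of $e_i$ are labeled bijectively by $S_i$: for $i\le r$, the edge $e_{i+1}$ meets $e_1\cup\dots\cup e_i$ in exactly one vertex, which lies in $e_i$ and has its label in $S_i\cap S_{i+1}\ne\emptyset$; all its other vertices are new, so the labels are consistent. Let $L_\ell$ be the set of vertices with label $\ell$. For each $\ell\in[r+1]$ add new vertices $b_2^\ell,\dots,b_r^\ell$, put $b^\ell=\{b_2^\ell,\dots,b_r^\ell\}$, and add the edges $\{x\}\cup b^\ell$ for all $x\in L_\ell$. The result is $F_r$.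

For $r=3$ one can take, with subscripts as labels, $e_1=x_2x_3x_4$, $e_2=x_1x_3x_4'$, $e_3=x_1x_2'x_4''$, $e_4=x_1'x_2'x_3'$. Consecutive edges meet in $x_3$, $x_1$, $x_2'$. The tree has $9$ vertices and the $b^\ell$ add $8$; there are $4+9=13$ edges.

**$F_r$ is unifoliate.** Take $V_1=V(T)$ and $V_k=\{b_k^\ell:\ell\in[r+1]\}$ for $k\ge2$. Conditions (i) and (ii) are clear. For (iii), two cross-edges that intersect belong to the same label $\ell$. So along a chain all cross-edges have one label, and $x,y\in L_\ell$. But distinct vertices of an edge of $T$ have distinct labels.

**$F_r$ is not foldable.** This needs an argument about *every* partition. Suppose $V_1',\dots,V_r'$ satisfies (i), (ii), (iii\*).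

*Each $L_\ell$ lies in one part, and if $|L_\ell|\ge2$, all edges $\{x\}\cup b^\ell$ are cross-edges.* Let $x\neq x'$ be in $L_\ell$. If one of $\{x\}\cup b^\ell$, $\{x'\}\cup b^\ell$ lies in $V_1'$, then $b^\ell\subset V_1'$. As $|b^\ell|=r-1\ge2$, the other edge has two vertices in $V_1'$, so by (i) it lies in $V_1'$ as well. Then two edges of a hypertree share at least two vertices, which is impossible. So both are cross-edges. The set $b^\ell$ occupies $r-1$ parts, and $x,x'$ both lie in the remaining one. Hence $L_\ell\subset V'_{\pi(\ell)}$ for some $\pi(\ell)\in[r]$.

*All labels lie in $V_1'$.* By pigeonhole $\pi(\ell)=\pi(\ell')$ for some $\ell\ne\ell'$. Let $m$ be any other label. As $r+1\ge4$, some $S_i$ contains $\ell,\ell',m$. The edge $e_i$ has two vertices in $V'_{\pi(\ell)}$, so it is not a cross-edge and lies in $V_1'$. Hence $\pi\equiv1$, and $V(T)\subset V_1'$. All edges of $T$ lie in $V_1'$, so $T$ lies in one component $T'$ of $F_r[V_1']$.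

*Contradiction.* For $x\ne x'$ in $L_\ell$, the edges $\{x\}\cup b^\ell$ and $\{x'\}\cup b^\ell$ are cross-edges with $x,x'\in V_1'$, so they meet outside $V_1'$, in $b^\ell$. By (iii\*), $\varphi_{T'}(x)=\varphi_{T'}(x')$. So $\varphi_{T'}$ induces a map $[r+1]\to[r]$ that is injective on every $S_i$. Two labels have the same value, and they lie in a common $S_i$, a contradiction. $\square$

For Theorem 1, and for the rest of Theorem 2, it remains to show that every non-foldable $F$ has threshold at least $c_r$.

## 6. Dense hypergraphs in which only foldable hypergraphs embed

We want $F$-free hypergraphs $H$ with linear-size links and huge chromatic number, for any non-foldable $F$. Let a bounded hypergraph $W$ carry the chromatic number, and attach it to large sets $X_2,\dots,X_r$, cut into pieces $X_j^s$, by edges $\{w,x_2,\dots,x_r\}$ that are allowed when $w$ belongs to prescribed sets $A_s$. A copy of $F$ in $H$ then inherits a partition, and we arrange that this partition satisfies (i), (ii), (iii\*).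

It is tempting to ask of the $A_s$ only that none contains two vertices of an edge of $W$. That rules out $x\sim y$ for two vertices of one edge, but it does not compare vertices of different edges, so by itself it does not exclude $F_r$. We need a coloring of every small piece of $W$ by $r$ colors that is constant on each $A_s$.

**Proposition P($r$)** ($r\ge2$). For all integers $q,g\ge1$ and all $\varepsilon>0$ there are a finite $r$-uniform hypergraph $W$ and a finite indexed family $A_1,\dots,A_k$ of subsets of $V(W)$ such that

(a) $\chi(W)>q$;

(b) each $w\in V(W)$ lies in at least $(\frac1r-\varepsilon)k$ of the sets $A_s$;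

(c) for every connected subhypergraph $T$ of $W$ with between $1$ and $g$ edges there is a map $\varphi:V(T)\to G$ to an $r$-element set $G$, injective on edges of $T$ and constant on $V(T)\cap A_s$ for each $s$;

(d) every connected subhypergraph of $W$ with at most $g$ edges is a hypertree.

The fraction $\frac1r$ is the most one can ask. By (c) for a single edge $e$, each $A_s$ meets $e$ at most once, so the $r$ vertices of $e$ together lie in at most $k$ of the sets, counted with multiplicity.

**From P($r$) to the lower bound.** Let $F$ be not foldable, $q\in\mathbb N$, $\varepsilon>0$ small, $g=|E(F)|$. An edgeless $F$ is foldable, so $g\ge1$. Take $W,A_1,\dots,A_k$ from P($r$). For $\ell$ large let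
$$V(H)=V(W)\sqcup Y\sqcup X_2\sqcup\dots\sqcup X_r,\qquad X_j=X_j^1\sqcup\dots\sqcup X_j^k,\quad |X_j^s|=\ell,\quad |Y|=\lceil r^{1-r}k\ell\rceil .$$
The edges of $H$ are

* the edges of $W$;
* all $\{y,x_2,\dots,x_r\}$ with $y\in Y$, $x_j\in X_j$;
* all $\{w,x_2,\dots,x_r\}$ with $w\in V(W)$, $x_j\in X_j^{s_j}$ and $w\in A_{s_2}\cap\dots\cap A_{s_r}$.

**Step 1: degrees and chromatic number.** Put $N_0=k\ell$. Vertices of $Y$ have degree $N_0^{r-1}$. Vertices of $X_j$ have degree at least $|Y|N_0^{r-2}\ge r^{1-r}N_0^{r-1}$; this is what $Y$ is for, since $W$ has bounded size. Vertices of $W$ have degree at least $((\frac1r-\varepsilon)N_0)^{r-1}$ by (b). The last bound is the smallest, and the size of $Y$ was chosen so that the second matches it as $\varepsilon\to0$. As $\ell\to\infty$, $n=|V(H)|\sim(r-1+r^{1-r})N_0$ and $\binom n{r-1}\sim n^{r-1}/(r-1)!$. So $\delta(H)/\binom n{r-1}$ is at least a quantity tending to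
$$(r-1)!\left(\frac{1/r-\varepsilon}{r-1+r^{1-r}}\right)^{r-1},$$
which tends to $c_r$ as $\varepsilon\to0$. Also $\chi(H)\ge\chi(W)>q$.

**Step 2: $H$ is $F$-free.** We show that a copy of $F$ would make $F$ foldable. Let $\psi:V(F)\to V(H)$ be an embedding. Put $V_1=\psi^{-1}(V(W)\cup Y)$ and $V_j=\psi^{-1}(X_j)$ for $j\ge2$. Every edge of $H$ lies in $V(W)$ or has exactly one vertex in each of $V(W)\cup Y,X_2,\dots,X_r$, so (i) holds.

Let $T$ be a component of $F[V_1]$ with an edge. Its edges go to edges of $H$ inside $V(W)\cup Y$, hence to edges of $W$. So $\psi(T)$ is a connected subhypergraph of $W$ with at most $g$ edges, and (d) gives (ii). Let $\varphi$ be the map from (c) for $\psi(T)$, identify $G$ with $[r]$, and put $\varphi_T=\varphi\circ\psi$. It is injective on edges of $T$. Let cross-edges $E,E'$ share $b\in V_j$, $j\ge2$, and let $x\in E\cap V(T)$, $y\in E'\cap V(T)$. Then $\psi(x),\psi(y)\in V(W)$, so $\psi(E),\psi(E')$ are edges of the third kind. If $\psi(b)\in X_j^s$, the definition of these edges gives $\psi(x),\psi(y)\in A_s$. Hence $\varphi_T(x)=\varphi_T(y)$. For single-vertex components (iii\*) is trivial. So $F$ is foldable, a contradiction.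

**Step 3: the threshold.** For $c<c_r$ choose $\varepsilon$ so small that the displayed limit exceeds $c$. For every $q$ we obtain an $F$-free $H$ with $\delta(H)\ge c\binom n{r-1}$ and $\chi(H)>q$. So these $H$ have unbounded chromatic number for each $c<c_r$, and the threshold is at least $c_r$. It remains to prove P($r$).

## 7. Phases modulo a prime

Here $r=p$ is prime, and we obtain (a), (b), (c). The picture for $p=2$: vertices are $0/1$ words of length $N$, two words are adjacent if they are nearly complementary, and $A_h$ consists of the words that agree with $h$ in a clear majority of places. Along a short walk a word is nearly preserved or nearly complemented, according to the parity of the number of steps, and two words that are nearly complementary cannot both agree with $h$ in most places. Parity is the map $\varphi$ of (c). It is well defined on small pieces, and (a) says that there is no global version.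

We recall two textbook facts (Matoušek, *Using the Borsuk–Ulam Theorem*). The join of $s+1$ non-empty discrete spaces is $(s-1)$-connected (Prop. 4.4.3). *Dold's theorem* (Dold 1983, see Thm 6.2.6 there): for a non-trivial finite group $G$ there is no $G$-map from an $n$-connected $G$-space to a free $G$-space of dimension at most $n$.

**Lemma 7.1.** Let $p$ be prime, $q\ge1$, $s=q(p-1)$. For every $q$-coloring of $\mathbb Z_p^N$ there are $f_0,\dots,f_{p-1}\in\mathbb Z_p^N$ of the same color and $Z\subset[N]$ with $|Z|\le s$ such that $f_i(k)=f_0(k)+i$ for all $k\notin Z$ and $i\in\mathbb Z_p$.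

*Proof.*

**Step 1: a space that parametrizes words.** We need a highly connected space whose points give words with few jumps. Let $X$ be the join of $s+1$ copies of the discrete space $\mathbb Z_p$. Its points are $x=(t_0,\dots,t_s;a_0,\dots,a_s)$ with $t_m\ge0$, $\sum t_m=1$, $a_m\in\mathbb Z_p$, where $a_m$ is irrelevant if $t_m=0$. Concretely, encode $x$ by the vector with entries $t_m$ in position $(m,a_m)$ and $0$ elsewhere, in $\mathbb R^{(s+1)p}$; this gives a compact metric space on which $t_m$ is continuous and $a_m$ is locally constant where $t_m>0$. (For $p=2$ it is the boundary of a cross-polytope, a sphere of dimension $s$.) The generator $\gamma$ of $\mathbb Z_p$ acts by $a_m\mapsto a_m+1$ for all $m$, and $X$ is $(s-1)$-connected.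

Let $\tau_m=t_0+\dots+t_{m-1}$, let $F_x=a_m$ on $[\tau_m,\tau_{m+1})$, and $f_x(k)=F_x(\theta_k)$ with $\theta_k=(k-\frac12)/N$, $k\in[N]$. Then $f_x\in\mathbb Z_p^N$ and $f_{\gamma x}=f_x+1$. Let $Z_x=\{k:\theta_k\in\{\tau_1,\dots,\tau_s\}\}$. Then $|Z_x|\le s$ and $Z_{\gamma x}=Z_x$. If $k\notin Z_x$, then $\theta_k\in(\tau_m,\tau_{m+1})$ for some $m$ with $t_m>0$. For $x'$ close to $x$ the point $\theta_k$ still lies in the $m$-th interval and $a_m$ is unchanged, so $f_{x'}(k)=f_x(k)$.

**Step 2: some color class comes close to a whole orbit.** Let $\mathrm{col}$ be the coloring and $\mathcal A_j=\{x\in X:\mathrm{col}(f_x)=j\}$. We claim that some closure $\overline{\mathcal A_j}$ contains a full orbit $\{\gamma^ix:i\in\mathbb Z_p\}$. Suppose not. Let $d_j(x)$ be the distance from $x$ to $\overline{\mathcal A_j}$ ($d_j\equiv1$ if $\mathcal A_j=\emptyset$), and $v_j(x)=(d_j(\gamma^ix))_{i\in\mathbb Z_p}\in\mathbb R^p$. These are continuous, and $v_j(\gamma x)$ is a cyclic shift of $v_j(x)$. For each $x$ take $j$ with $x\in\mathcal A_j$. Then $v_j(x)$ has a zero coordinate, and a non-zero one because the orbit is not in $\overline{\mathcal A_j}$, so it is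 not a constant vector. Let $V=\mathbb R^p/\mathbb R(1,\dots,1)$ with the shift action. Then $x\mapsto(v_1(x),\dots,v_q(x))$ induces a $\mathbb Z_p$-map $X\to V^q\setminus\{0\}$. Normalizing with a shift-invariant norm coming from an inner product gives a $\mathbb Z_p$-map to a sphere of dimension $q(p-1)-1=s-1$.

The action on this sphere is free. Since $p$ is prime, every non-identity element generates $\mathbb Z_p$, so a point that it fixes is fixed by the shift. But $V$ has no non-zero shift-invariant vector: if $v\in\mathbb R^p$ and its shift differ by $c(1,\dots,1)$, summing coordinates gives $pc=0$, so $v$ is constant and zero in $V$. As $X$ is $(s-1)$-connected, this contradicts Dold's theorem.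

**Step 3: reading off the words.** Take $j,x$ with $\gamma^ix\in\overline{\mathcal A_j}$ for all $i$. Choose $x_i\in\mathcal A_j$ close enough to $\gamma^ix$ and put $f_i=f_{x_i}$; all have color $j$. For $k\notin Z_x=Z_{\gamma^ix}$, Step 1 gives $f_i(k)=f_{\gamma^ix}(k)=f_x(k)+i$. So the lemma holds with $Z=Z_x$. $\square$

**Construction for $r=p$.** Let $s=q(p-1)$, $a=2sg$, and let $N$ be large. Let $V(W)=\mathbb Z_p^N$. The edges are all $p$-sets $\{f_i:i\in\mathbb Z_p\}$ for which there is $Z\subset[N]$ with $|Z|\le s$ and $f_i=f_0+i$ off $Z$. Write $n_b(u)=|\{k:u(k)=b\}|$. For $h\in\mathbb Z_p^N$ let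
$$A_h=\{f:\ n_0(f-h)>n_b(f-h)+2a\ \text{ for all } b\ne0\}.$$

*(a)* For $N>s$ the words $f_i$ in Lemma 7.1 are distinct, so every $q$-coloring of $V(W)$ has a monochromatic edge.

*(b)* For uniformly random $h$ the word $u=f-h$ is uniform. Let $G_b$ be the event that $n_b(u)$ exceeds every other $n_{b'}(u)$ by more than $2a$. Adding a constant to $u$ shows that all $G_b$ have the same probability, and they are disjoint. One of them occurs unless $|n_b(u)-n_{b'}(u)|\le2a$ for some $b\ne b'$. The difference $n_b(u)-n_{b'}(u)$ is a sum of $N$ independent terms with values in $\{-1,0,1\}$, mean $0$ and variance $2/p$, so by the central limit theorem this has probability $o(1)$ as $N\to\infty$. Hence $P(f\in A_h)=P(G_0)\ge(1-o(1))/p$, for all $f$ alike.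

*(c)* Let $T$ be connected with between $1$ and $g$ edges; fix $f^*\in V(T)$. Two words of one edge differ by a constant off at most $s$ coordinates. Moving along at most $g$ edges, each $f\in V(T)$ satisfies $f=f^*+\varphi(f)$ off at most $sg$ coordinates, for some $\varphi(f)\in\mathbb Z_p$, which is unique if $N>2sg$. If $N>s(2g+1)$, then for an edge $\{f_i\}$ of $T$ some coordinate avoids all exceptional sets of $f_0$, $f_i$ and the edge, so $\varphi(f_i)=\varphi(f_0)+i$, and $\varphi$ is injective on edges.

Suppose $f,f'\in V(T)\cap A_h$ and $i=\varphi(f')-\varphi(f)\neq0$. Then $f'=f+i$ off at most $2sg=a$ coordinates, so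
$$n_i(f'-h)\ \ge\ n_0(f-h)-a\ >\ n_{-i}(f-h)+a\ \ge\ n_0(f'-h).$$
The middle step is $f\in A_h$; the outer steps compare coordinates outside the exceptional set. This contradicts $f'\in A_h$. So $\varphi$ is constant on $V(T)\cap A_h$, and (a)–(c) hold for $r=p$.

## 8. Products for composite $r$, and sparse lifts

**Step 1: (a)–(c) pass from uniformities $a,b\ge2$ to $ab$.** Lemma 7.1 needs a prime; products take us from primes to all $r\ge2$. We may take $\varepsilon$ small. Let $W_1,\{A_s^1\}$ be $a$-uniform with (a)–(c) for $(q,g,\varepsilon/2)$, and let $W_2,\{A_t^2\}$ be $b$-uniform with (a)–(c) for $(q|E(W_1)|,g,\varepsilon/2)$. Let $W$ have vertex set $V(W_1)\times V(W_2)$ and edges $e\times f$ with $e\in E(W_1)$, $f\in E(W_2)$, and take the sets $A_s^1\times A_t^2$.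

*(a)* Given a $q$-coloring, for each $y\in V(W_2)$ there is $e(y)\in E(W_1)$ such that $e(y)\times\{y\}$ is monochromatic, of color $c(y)$, because $\chi(W_1)>q$. The map $y\mapsto(e(y),c(y))$ takes at most $q|E(W_1)|<\chi(W_2)$ values, so some $f\in E(W_2)$ is monochromatic under it. If $e$ is the common value of $e(y)$ on $f$, then $e\times f$ is monochromatic.

*(b)* $(\frac1a-\frac\varepsilon2)(\frac1b-\frac\varepsilon2)\ge\frac1{ab}-\frac\varepsilon2(\frac1a+\frac1b)\ge\frac1{ab}-\varepsilon$.

*(c)* If $T$ is connected with between $1$ and $g$ edges, so are its two projections, since intersecting edges project to intersecting edges. With their maps $\varphi_1,\varphi_2$ put $\varphi(x,y)=(\varphi_1(x),\varphi_2(y))\in G_1\times G_2$. This is injective on $e\times f$ and constant on $V(T)\cap(A_s^1\times A_t^2)$.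

As every $r\ge2$ is a product of primes, (a)–(c) hold for all $r\ge2$.

**Step 2: a random lift.** To get (d) we blow up the hypergraph and keep a sparse random set of edges, so few that short cycles can be deleted and so many that the chromatic number survives. Let $W_0,A_1,\dots,A_k$ satisfy (a)–(c), and let $M$ be large. On $V(W_0)\times[M]$, with projection $\rho$ to $V(W_0)$ and clusters $\rho^{-1}(v)$, call an $r$-set a *lift* if $\rho$ maps it bijectively onto an edge of $W_0$. (An edge $\{v_1,\dots,v_r\}$ has $M^r$ lifts $\{(v_1,m_1),\dots,(v_r,m_r)\}$.) Choose each lift independently with probability $M^{1-r+1/(2g)}$, which is less than $1$.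

Call a set of $j$ chosen lifts, $2\le j\le g$, that span at most $j(r-1)$ vertices in total *bad*. The number of possible such sets is $O(M^{j(r-1)})$: choose the spanned vertices, then one of boundedly many edge sets on them. So the expected number of bad sets is at most
$$\sum_{j=2}^{g}O(M^{j(r-1)})\,M^{j(1-r)+j/(2g)}=O(M^{1/2}).$$
By Markov's inequality, with probability at least $\frac12$ there are at most $CM^{1/2}$ bad sets, with $C$ independent of $M$.

Let $m=\lceil M/q\rceil$. For an edge $e$ of $W_0$ and $m$-subsets of its $r$ clusters, the number of chosen lifts inside the product is binomial with mean $\mu\ge(M/q)^rM^{1-r+1/(2g)}=q^{-r}M^{1+1/(2g)}$. By the Chernoff bound it is less than $\mu/2$ with probability at most $e^{-\mu/8}\le\exp(-q^{-r}M^{1+1/(2g)}/8)$. There are at most $|E(W_0)|2^{rM}$ choices of $e$ and the subsets, so for large $M$ the probability that some choice fails is less than $\frac12$. Hence some outcome has at most $CM^{1/2}$ bad sets and at least $\frac12q^{-r}M^{1+1/(2g)}>CM^{1/2}$ chosen lifts in every such product. Delete one edge from each bad set; call the result $W$, and use the sets $\rho^{-1}(A_s)$. At most $CM^{1/2}$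 edges were deleted, so every such product still contains an edge of $W$.

**Step 3: checking (a)–(d) for $W$.** *(a)* In a $q$-coloring of $V(W)$ give each cluster a color used on at least $M/q$, hence at least $m$, of its vertices. As $\chi(W_0)>q$, some edge $e$ of $W_0$ has all its clusters given the same color. The corresponding sets contain $m$-subsets of the clusters of $e$, and a surviving lift inside them is monochromatic.

*(b)* A vertex $v$ of $W$ lies in $\rho^{-1}(A_s)$ exactly when $\rho(v)\in A_s$.

*(c)* If $T\subset W$ is connected with between $1$ and $g$ edges, so is $\rho(T)\subset W_0$. Take its map $\varphi$ and use $\varphi\circ\rho$; it is injective on edges because $\rho$ is.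

*(d)* Suppose a connected subhypergraph with at most $g$ edges is not a hypertree. Order its edges $F_1,F_2,\dots$ so that each meets the union of the previous ones. Some edge meets that union in at least $2$ vertices; let $F_j$ be the first. Then $j\ge2$, and $F_1,\dots,F_j$ span at most
$$r+(j-2)(r-1)+(r-2)=j(r-1)$$
vertices. So they form a bad set all of whose edges survived, a contradiction.

This proves P($r$) for all $r\ge2$. By Section 6, every non-foldable $F$ has threshold at least $c_r$; with $F_r$ from Section 5 this proves Theorem 1, and with Section 4 it proves Theorem 2. The statement that threshold zero is equivalent to being unifoliate $r$-partite is therefore disproved for every $r\ge3$. $\square$
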